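# Finite models for subframe-closed classes of $m$-transitive frames

## 1. Frames, subframes, $m$-transitivity, finite models

Formulas are built from propositional variables by Boolean connectives, the constants $\bot,\top$, and one modality $\lozenge$, with $\square\psi=\neg\lozenge\neg\psi$. A frame $(X,R)$ is a nonempty set with a binary relation. A model adds a valuation of the variables, and $x\models\lozenge\psi$ means that $y\models\psi$ for some $y$ with $xRy$. A formula is valid in a frame if it is true at every point under every valuation.

Write $R(x)=\{y: xRy\}$. Let $R^0$ be the identity on $X$ and $R^{i+1}=R^i\circ R$, so $xR^iy$ says that an $R$-path of $i$ steps leads from $x$ to $y$. Let $R^*=\bigcup_{i\ge 0}R^i$. We say that $y$ is reachable from $x$ if $xR^*y$; in particular $x$ is reachable from itself.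

**Definition 1 ($m$-transitivity).** Let $m>0$. A frame $(X,R)$ is $m$-transitive if $R^{m+1}\subseteq\bigcup_{i=0}^{m}R^i$.

Equivalently, $R^*=\bigcup_{i\le m}R^i$: under the inclusion, a path with more than $m$ steps can be shortened by replacing its first $m+1$ steps by at most $m$ steps, again and again. Equivalently too, the formula $\lozenge^{m+1}p\to\bigvee_{i\le m}\lozenge^ip$ is valid. One direction is immediate. For the other, if $xR^{m+1}t$, make $p$ true exactly at $t$; validity then gives $xR^it$ for some $i\le m$.

An $m$-transitive frame is $m'$-transitive for every $m'\ge m$, since $R^{m'+1}\subseteq R^*=\bigcup_{i\le m}R^i\subseteq\bigcup_{i\le m'}R^i$.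

*Examples.* Every transitive frame is $1$-transitive. A set with at least two points and the relation $\neq$ is $1$-transitive (if $x\ne y\ne z$, then $x=z$ or $x\ne z$) but not transitive. The directed $3$-cycle satisfies $R^3=R^0$, so it is $2$-transitive. It is not $1$-transitive, because two steps along the cycle lead neither to the starting point nor to its successor.

**Definition 2 (subframe).** For nonempty $Y\subseteq X$ put $R_Y=R\cap(Y\times Y)$. The frame $(Y,R_Y)$ is the subframe of $(X,R)$ on $Y$. A class $\mathcal F$ of frames is closed under subframes if every subframe of a member of $\mathcal F$ is in $\mathcal F$.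

*Examples.* The class of all subframes of one fixed frame is closed under subframes. The class of all $1$-transitive frames is closed as well, because the condition "$xRyRz$ implies $xRz$ or $x=z$" mentions no points other than $x,y,z$. For $m=2$ this fails. Take points $a,b,c,d,e$ with arrows $a\to b\to c\to d$ and $a\to e\to d$. The only path with three steps goes from $a$ to $d$, and $aR^2d$ through $e$, so the frame is $2$-transitive. Delete $e$, and the remaining chain $a\to b\to c\to d$ is not. So when every member of a subframe-closed class is required to be $2$-transitive, the shortcut for a path must be found among the points of the path itself.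

**Definition 3 (logics and the finite model property).** A logic is a normal unimodal logic: a set of formulas that contains all tautologies and $\square(p\to q)\to(\square p\to\square q)$ and is closed under modus ponens, substitution and necessitation. $\mathbf K+\Gamma$ is the least logic containing $\Gamma$; a frame validates $\mathbf K+\Gamma$ iff it validates every formula of $\Gamma$. The logic $\mathrm{Log}(\mathcal F)$ of a class $\mathcal F$ is the set of all formulas valid in every frame of $\mathcal F$. A logic $L$ has the finite model property (FMP) if every formula not in $L$ is refuted in some finite frame that validates $L$; equivalently, if $L$ is the logic of a class of finite frames.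

*Example.* If all frames in $\mathcal F$ are finite, then $\mathrm{Log}(\mathcal F)$ has the FMP. For infinite frames, note that the finite frame in the definition need not belong to $\mathcal F$; it only has to validate $\mathrm{Log}(\mathcal F)$.

We use two textbook facts.

**Fact A (closed sets).** If $Z\subseteq X$ is nonempty and closed under $R$ (that is, $x\in Z$ and $xRy$ imply $y\in Z$), then at points of $Z$ every formula has the same truth value in a model on $(X,R)$ as in its restriction to $(Z,R_Z)$.

*Example.* In $(\omega,>)$, where $n$ sees exactly the smaller numbers, the set $\{0,\dots,n\}$ is closed.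

**Fact B (p-morphisms).** A p-morphism from $(X,R)$ onto $(G,S)$ is a surjective map $f$ such that $xRy$ implies $f(x)\,S\,f(y)$ (forth), and $f(x)\,S\,h$ implies that some $y$ has $xRy$ and $f(y)=h$ (back). If models on $X$ and $G$ agree along $f$ on a set of variables, they agree along $f$ on all formulas in these variables. Hence every formula valid in $X$ is valid in $G$, and a variable-free formula has the same value at $x$ and at $f(x)$.

*Example.* The constant map from $(\omega,<)$ to a single reflexive point is a p-morphism: forth is clear, and back holds because every number has a larger one.

## 2. Does closure under subframes force finite models?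

The following is asked in Andrey Kudinov and Ilya Shapirovsky, "Two types of filtrations for $\mathrm{wK4}$ and its relatives", arXiv:2401.00457 (2024). Let $\mathcal F$ be a class of $m$-transitive frames closed under taking subframes. Does the logic of $\mathcal F$ have the finite model property? We want to know whether this holds for every $m>0$ and every such $\mathcal F$.

The property holds for all such $\mathcal F$ exactly when $m=1$.

**Theorem 1.** There is a class $\mathcal F$ of $2$-transitive frames, closed under subframes, whose logic lacks the FMP. These frames are $m$-transitive for all $m\ge 2$, so $\mathcal F$ is a counterexample for every $m\ge2$. A variable-free formula witnesses the failure. Moreover, there is a finitely axiomatized logic $L_0\subseteq\mathrm{Log}(\mathcal F)$ such that no logic $\Lambda$ with $L_0\subseteq\Lambda\subseteq\mathrm{Log}(W)$ has the FMP, where $W$ is the single frame defined in Section 4.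

**Theorem 2.** If $\mathcal F$ is a class of $1$-transitive frames (that is, $R^2\subseteq R\cup R^0$) closed under subframes, then $\mathrm{Log}(\mathcal F)$ has the FMP.

Theorem 2 also follows from the FMP of subframe logics over $\mathbf{wK4}$, for which see G. Bezhanishvili, S. Ghilardi, M. Jibladze, *An algebraic approach to subframe logics. Modal case*, Notre Dame J. Formal Logic 52 (2011). We give a self-contained proof in Sections 9–12.

## 3. The two orders on $\omega$: selecting and folding

Start with the class of all subframes of $(\omega,>)$. Suppose $\neg\varphi$ is true at $y$ in a model on a subframe $Y$. The set $\{k\in Y:k\le y\}$ is finite and closed under the relation, so by Fact A $\neg\varphi$ is still true at $y$ there. This finite set carries a subframe, hence a member of the class. So this logic has the FMP, and finite members of the class suffice.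

Now take the class of all subframes of $(\omega,<)$ and $\psi=\lozenge\top\wedge\square\lozenge\top$. It is true at every point of $(\omega,<)$. In a finite subframe it is false everywhere: the largest point $M$ has no successor, so $\lozenge\top$ fails at $M$, and any other point sees $M$, so $\square\lozenge\top$ fails there. Finite members of the class do not suffice. But the reflexive point is a p-morphic image of $(\omega,<)$, so it validates the logic of the class, and $\psi$ is true at it.

This suggests a strategy for a positive answer. Let $\neg\varphi$ be satisfied in a model on $X\in\mathcal F$.

1. Select: pass to a subframe $Y$ of $X$, possibly infinite, that still satisfies $\neg\varphi$. It is in $\mathcal F$.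
2. Fold: find a p-morphism from $Y$ onto a finite $G$ whose fibers respect the variables of $\varphi$. By Fact B, $G$ validates $\mathrm{Log}(Y)\supseteq\mathrm{Log}(\mathcal F)$ and refutes $\varphi$.

For $m=1$ this strategy works, and Theorem 2 is proved this way. For $m=2$ we can defeat it by interleaving the two orders above: an ascending part that cannot be cut down to a finite set and has to be folded, and a descending part that refuses to be folded.

## 4. Interleaving the two orders: the frame $W$

Let $W=(\omega,R)$ with
$$nRk\iff (n\text{ odd and }k>n)\ \text{ or }\ (n\text{ even and }k<n).$$
Odd numbers see all larger numbers, and even numbers see all smaller numbers. On the points $0,\dots,4$ this reads: $0$ sees nothing, $1$ sees $2,3,4$, $2$ sees $0,1$, $3$ sees $4$, and $4$ sees $0,1,2,3$. The frame is not $1$-transitive: $3R4R2$, but neither $3R2$ nor $3=2$.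

Let $\mathcal F$ be the class of all subframes of $W$, and $L=\mathrm{Log}(\mathcal F)$. The class is closed under subframes. Our first task is to see that it is admissible in the question for every $m\ge2$.

**Lemma 1.** Every $Y\in\mathcal F$ is $2$-transitive, hence $m$-transitive for all $m\ge 2$.

*Proof.* Let $v_0Rv_1Rv_2Rv_3$ in $Y$. As the example after Definition 2 warns, the shortcut from $v_0$ to $v_3$ must use only the points $v_0,\dots,v_3$.

If $v_0,v_1$ have the same parity, then $v_0,v_1,v_2$ go up (odd case) or down (even case), so $v_0Rv_2$, and $v_0Rv_2Rv_3$. If $v_1,v_2$ have the same parity, then in the same way $v_1Rv_3$, and $v_0Rv_1Rv_3$.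

Otherwise $v_0,v_2$ have one parity and $v_1$ the other. Suppose first that $v_0,v_2$ are odd and $v_1$ is even. Then $v_0<v_1$, $v_2<v_1$ and $v_2<v_3$. If $v_3=v_0$, zero steps suffice. If $v_3>v_0$, then $v_0Rv_3$. If $v_3<v_0$, then $v_3<v_0<v_1$ with $v_1$ even, so $v_0Rv_1Rv_3$.

Suppose now that $v_0,v_2$ are even and $v_1$ is odd. Then $v_1<v_0$, $v_1<v_2$ and $v_3<v_2$. If $v_3=v_0$, zero steps suffice. If $v_3<v_0$, then $v_0Rv_3$. If $v_3>v_0$, then $v_3>v_0>v_1$ with $v_1$ odd, so $v_0Rv_1Rv_3$.

The claim for larger $m$ was noted after Definition 1. $\square$

## 5. $W$ has no finite p-morphic image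

Let us see exactly where the folding step stops on $W$.

**Observation.** There is no p-morphism from $W$ onto a finite frame.

*Proof.* The point $0$ is the only point without successors. The positive even numbers see $0$, and the odd numbers do not. So $\lozenge\square\bot$ is true exactly at the positive even numbers. Let $f$ be a p-morphism onto a finite frame. By Fact B a fiber of $f$ that contains one positive even number consists of positive even numbers only. There are infinitely many of these, so some fiber contains two; let $e$ be its least element and $e'>e$ another one. Since $e'Re$, the point $f(e')=f(e)$ is reflexive. By the back condition $e$ sees a point of its own fiber. That point is smaller than $e$, contradicting the choice of $e$. $\square$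

Two things are missing for Theorem 1. First, the strategy may delete points before folding. If we delete all odd points, say, the rest is a copy of $(\omega,>)$ and gives no trouble. So we need a formula, satisfied in $W$, that forbids harmful deletions. Second, the FMP allows any finite frame validating $L$, and nothing says that such a frame is a p-morphic image of a member of $\mathcal F$. So the obstruction has to be written as formulas of $L$, which every finite frame validating $L$ must then obey.

The obstruction has three ingredients:

- even points: every nonempty set of them has an element that sees no element of the set (well-foundedness);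
- odd points: if an odd point sees an odd point, it sees everything the latter sees (transitivity), and the chain of odd points has no end;
- the link: if an odd $x$ sees an even $e$, it also sees a larger even $e'$, which sees $e$.

In a finite frame an endless transitive chain of "odd" points contains a reflexive point. The link, applied at this point over and over, produces a backward infinite sequence of "even" points. By finiteness it closes into a cycle, which well-foundedness forbids. Now we turn this into formulas.

## 6. Variable-free formulas that recognize parity

Put $\blacklozenge\psi=\psi\vee\lozenge\psi\vee\lozenge\lozenge\psi$ and $\blacksquare\psi=\neg\blacklozenge\neg\psi$. In a $2$-transitive frame, $\blacklozenge$ and $\blacksquare$ quantify over all points reachable from the current one. Let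
$$\delta=\square\bot,\qquad r=\lozenge\delta,\qquad q=\neg\delta\wedge\neg r,\qquad \eta=q\wedge\blacksquare\,(q\to\lozenge q\wedge\lozenge r).$$
These have no variables, so in each frame they define fixed sets of points. No point satisfies two of $\delta,r,q$. The intention is that $r$ says "even", $q$ says "odd", and $\eta$ forbids harmful deletions.

*Examples.* In the subframe on $\{0,1,2,3,4\}$, $\delta$ holds at $0$, $r$ at $2,4$, and $q$ at $1,3$. Parity is read correctly, but $\eta$ holds nowhere: $3$ is a $q$-point that sees only $4$, hence no $q$-point, and every $q$-point is $3$ or sees $3$. In the subframe on $\{1,2,3,\dots\}$ every point has a successor, so no point satisfies $\delta$ or $r$ and every point satisfies $q$. Here parity is read wrongly, and $\eta$ fails everywhere because $\lozenge r$ does.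

The next lemma says that these examples are typical: wherever $\eta$ is true, parity is read correctly and the odd and even points go on forever.

**Lemma 2.** Let $Y\in\mathcal F$, $v\in Y$, $Y,v\models\eta$, and let $Z$ be the set of points reachable from $v$ in $Y$. Then in $Z$, $q$ holds exactly at the odd elements, and $r$ holds exactly at the even elements other than $\min Z$. For each odd $z\in Z$ there are in $Z$ a larger odd element and a larger even element at which $r$ holds.

*Proof.* $Z$ is closed under $R_Y$, so by Fact A we compute truth at its points inside $Z$. An odd $z\in Z$ sees exactly the larger elements of $Z$, so $z\models\delta$ iff $z=\max Z$. An even $z\in Z$ sees exactly the smaller ones, so $z\models\delta$ iff $z=\min Z$. By Lemma 1, $\blacksquare$ at $v$ ranges over all of $Z$, so $q\to\lozenge q\wedge\lozenge r$ is true throughout $Z$. Since $v\models q$, we get $v\models\lozenge r$. So some point of $Z$ satisfies $r=\lozenge\delta$, and some point of $Z$ satisfies $\delta$.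

We show that no odd point satisfies $\delta$. Suppose an odd $M\in Z$ does. Then $M=\max Z$, so every other odd element of $Z$ sees $M$ and satisfies $r$. Hence no odd element satisfies $q$, and all $q$-points of $Z$ are even. But $v$ is a $q$-point, and every $q$-point of $Z$ sees a $q$-point. Even points see only smaller points, so we obtain an infinite descending sequence in $\omega$, a contradiction.

So the only $\delta$-point of $Z$ is an even number $\mu=\min Z$. Every other even element sees $\mu$, so it satisfies $r$. An odd element does not satisfy $\delta$; it sees only larger elements, so it does not see $\mu$, and it does not satisfy $r$. Hence it satisfies $q$. The point $\mu$ satisfies neither $q$ nor $r$. This proves the first claim.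

Finally, an odd $z\in Z$ is a $q$-point, so it sees a $q$-point and an $r$-point. It sees only larger points, the $q$-point is odd and the $r$-point is even. $\square$

## 7. Four formulas valid in all subframes of $W$

**Lemma 3.** The following formulas belong to $L$:

- ($\tau$) $\ \lozenge^3p\to\blacklozenge p$;
- ($\alpha$) $\ \eta\wedge\blacklozenge(r\wedge p)\to\blacklozenge\big(r\wedge p\wedge\neg\lozenge(r\wedge p)\big)$;
- ($\beta$) $\ \eta\to\blacksquare\big(q\wedge\lozenge(q\wedge\lozenge p)\to\lozenge p\big)$;
- ($\gamma$) $\ \eta\wedge\blacksquare(s\to q\wedge\lozenge s)\to\blacksquare\big(s\wedge\lozenge(r\wedge p)\to\lozenge(r\wedge\lozenge(r\wedge p))\big)$.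

Here ($\tau$) expresses $2$-transitivity, ($\alpha$) is well-foundedness of the even points, ($\beta$) is transitivity through odd points, and ($\gamma$) is the link. In ($\gamma$) the variable $s$ marks a set of odd points each of which sees another member of the set; in $W$ such a set is unbounded, and in a finite frame a single reflexive point can play its role.

*Proof.* ($\tau$) is Lemma 1. For the others, let $\eta$ be true at $v$ in a model on $Y\in\mathcal F$, and let $Z$ be as in Lemma 2. The operators $\blacklozenge,\blacksquare$ at $v$ range over $Z$, and points of $Z$ see only points of $Z$.

($\alpha$) Let $A=\{z\in Z:z\models r\wedge p\}$ be nonempty and $e=\min A$. By Lemma 2, $e$ is even, so it sees only smaller numbers, none of which is in $A$. So $e\models r\wedge p\wedge\neg\lozenge(r\wedge p)$.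

($\beta$) Let $z\in Z$ be a $q$-point with $zRz'$, $z'\models q$, and $z'Ru$ with $u\models p$. Then $z,z'$ are odd, so $u>z'>z$ and $zRu$. Hence $z\models\lozenge p$.

($\gamma$) Assume also $v\models\blacksquare(s\to q\wedge\lozenge s)$, and let $S$ be the set of $s$-points of $Z$. All elements of $S$ are $q$-points, hence odd, and each sees an element of $S$, which is larger. So $S$, if nonempty, is unbounded. Let $x\in S$ and $xRe$ with $e\models r\wedge p$; then $e>x$, and $e$ is even. Choose $x'\in S$ with $x'>e$, and by Lemma 2 an even $r$-point $e'\in Z$ with $e'>x'$. Since $x$ is odd and $e'>x$, we have $xRe'$. Since $e'$ is even and $e'>e$, we have $e'Re$. So $x\models\lozenge(r\wedge\lozenge(r\wedge p))$. $\square$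

## 8. $\eta$ holds in $W$ and in no finite frame for the four formulas

We first check that $\eta$ is not vacuous.

**Lemma 4.** $\eta$ is true in $W$ at the point $1$. Hence $\neg\eta\notin\mathrm{Log}(W)\supseteq L$.

*Proof.* In $W$ the only $\delta$-point is $0$. The even numbers $>0$ see $0$ and satisfy $r$. The odd numbers have successors but do not see $0$, so they satisfy $q$. An odd $n$ sees the odd number $n+2$ and the positive even number $n+1$, so $q\to\lozenge q\wedge\lozenge r$ is true everywhere in $W$. The inclusion holds because $W\in\mathcal F$. $\square$

**Lemma 5.** If $G$ is a finite frame validating ($\tau$), ($\alpha$), ($\beta$), ($\gamma$), then $\neg\eta$ is valid in $G$.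

*Proof.* Suppose $G,w\models\eta$, and let $R$ now denote the relation of $G$.

**Step 1: the range of $\blacksquare$.** This makes the formulas speak about all points that will occur. By ($\tau$), evaluated with $p$ true at a single point, $R^3\subseteq\bigcup_{i\le2}R^i$. So $\blacklozenge$ and $\blacksquare$ at $w$ range over the whole set $H$ of points reachable from $w$. Let $Q$ and $E$ be the sets of $q$-points and $r$-points in $H$. Since $w\models\eta$, we have $w\in Q$, and each $u\in Q$ sees a point of $Q$ and a point of $E$.

**Step 2: a reflexive point in $Q$.** Here finiteness turns the endless odd chain into a loop. Evaluate $p$ as $\{t\}$ in ($\beta$): if $u,u'\in Q$ and $uRu'Rt$, then $uRt$. In particular $R$ is transitive on $Q$. Choose $w=u_0Ru_1Ru_2R\cdots$ in $Q$. Since $G$ is finite, $u_i=u_j$ for some $i<j$. By transitivity on $Q$ we get $u_iRu_j$, that is, $uRu$ for $u=u_i\in Q$.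

**Step 3: a backward sequence in $E$.** Here we use the link. Evaluate $s$ as $\{u\}$. Since $u\in Q$ and $uRu$, the formula $\blacksquare(s\to q\wedge\lozenge s)$ is true at $w$. Let $e\in E$ with $uRe$, and evaluate $p$ as $\{e\}$. Then $u\models s\wedge\lozenge(r\wedge p)$, so ($\gamma$) gives $u\models\lozenge(r\wedge\lozenge(r\wedge p))$: there is $e'\in E$ with $uRe'$ and $e'Re$. The new point is again an $r$-point seen by $u$, so we can repeat. Starting from some $e_0\in E\cap R(u)$, we obtain $e_0,e_1,e_2,\dots\in E$ with $e_{k+1}Re_k$ for all $k$.

**Step 4: a cycle in $E$ against well-foundedness.** By finiteness $e_a=e_b$ for some $a<b$. Let $C=\{e_a,\dots,e_{b-1}\}\subseteq E$. Every element of $C$ sees an element of $C$: $e_{k+1}Re_k$ for $a\le k<b-1$, and $e_a=e_bRe_{b-1}$. Evaluate $p$ as $C$. Then $r\wedge p$ is true exactly at the points of $C$, all reachable from $w$, so $w\models\blacklozenge(r\wedge p)$. But every point where $r\wedge p$ is true sees another such point or itself, so no point satisfies $r\wedge p\wedge\neg\lozenge(r\wedge p)$. This contradicts ($\alpha$). $\square$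

**Proof of Theorem 1.** By Lemma 1, $\mathcal F$ is a subframe-closed class of frames that are $2$-transitive, hence $m$-transitive for all $m\ge2$. By Lemma 4, $\neg\eta\notin L$. By Lemma 3, every finite frame validating $L$ validates the four formulas, so by Lemma 5 it validates $\neg\eta$. Thus the variable-free formula $\neg\eta$ is not in $L$ and is refuted in no finite frame validating $L$, and $L$ lacks the FMP.

Let $L_0=\mathbf K+(\tau)+(\alpha)+(\beta)+(\gamma)$. By Lemma 3, $L_0\subseteq L$. Let $\Lambda$ be a logic with $L_0\subseteq\Lambda\subseteq\mathrm{Log}(W)$. By Lemma 4, $\neg\eta\notin\Lambda$. A finite frame validating $\Lambda$ validates $L_0$, so it validates $\neg\eta$ by Lemma 5. So $\Lambda$ lacks the FMP. $\blacksquare$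

*Remark (the reflexive point can be bypassed).* Consider
$$(\gamma')\qquad \eta\to\blacksquare\big(q\wedge\lozenge(r\wedge p)\to\lozenge(r\wedge\lozenge(r\wedge p))\big).$$
It also belongs to $L$. In the proof of ($\gamma$), take for $x$ any odd point of $Z$ that sees $e$; by Lemma 2 each odd point of $Z$ has a larger odd point in $Z$, so there is an odd $x'>e$ in $Z$, and the rest is unchanged. If a finite frame validates ($\alpha$) and ($\gamma'$) and $w\models\eta$ in it, run Step 3 at $w$ itself: $w$ is a $q$-point that sees an $r$-point, and ($\gamma'$) at $w$, with $p=\{e\}$, gives $e'$ with $wRe'$, $e'\models r$, $e'Re$. Step 4 then applies without change. So $\mathbf K+(\alpha)+(\gamma')$ can also serve as the logic whose existence Theorem 1 asserts.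

## 9. The case $m=1$: which points to delete, which to fold

From here on, $\mathcal F$ is a subframe-closed class of frames with $R^2\subseteq R\cup R^0$. Let $\varphi\notin\mathrm{Log}(\mathcal F)$, and fix a model on some $(X,R)\in\mathcal F$ with $x_0\models\neg\varphi$. We carry out the strategy of Section 3: select $Y$, then fold it.

Write $x\le y$ iff $x=y$ or $xRy$. By $1$-transitivity this is a preorder. Put ${\uparrow}x=\{y:x\le y\}$ and $\mathrm{cl}(x)=\{y:x\le y\le x\}$. Everything below rests on
$$x\le y\ \text{ and }\ x\ne y\quad\Longrightarrow\quad xRy. \tag{1}$$
So for distinct points, reachable means seen in one step. In $W$ this fails badly. All points $\ge1$ of $W$ are reachable from each other: from an odd $x$ step to an even $k>\max(x,y)$ and then to $y$; from an even $x\ge2$, $y=1$ is one step away, and $y\ge2$ is reached through $1$. Yet $3$ does not see $2$.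

Let $\Sigma$ be the set of subformulas of $\neg\varphi$, with $\lozenge$ as the primitive modality. The color of $x$ is $t(x)=\{\psi\in\Sigma:x\models\psi\}$. Let $\Gamma$ be the finite set of colors that occur. Put $T(x)=t[{\uparrow}x]$, the set of colors at or above $x$; if $x\le y$, then $T(y)\subseteq T(x)$.

Three small examples show what a construction must do.

*Folding alone is not enough.* One might identify points with the same $t$ and $T$. Let $X=\{a,b\}$ with the single arrow $aRb$, and let $\neg\varphi$ be a variable $p$ true at both points. Then $t(a)=t(b)$ and $T(a)=T(b)$. Identifying $a$ with $b$ gives a reflexive point. This is not a p-morphism, since $b$ sees nothing, and for the class of subframes of $X$ the result is illegal, since $\square\square\bot$ is valid in $X$ and not at a reflexive point. The point $a$ should be deleted: $b$ lies above it and has the same color.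

*Deleting alone is not enough.* One might keep only points that are $\le$-maximal among the points of their color. In $(\omega,<)$ with one color there are none. Such a chain has to be folded, as in Section 3.

*Inside a cluster one point per color is not enough.* Let $X=\{a,b\}$ with $aRb$, $bRa$, no reflexive points, and $p$ true at both. Then $p\wedge\lozenge p$ is true at $a$. If we delete $b$, it becomes false. Two points of the same color are needed, and two will be enough.

So the plan is to distinguish points above which things come to an end in a cluster (keep finitely much of the cluster) from points above which they never do (keep all of them and fold). To have only finitely much data to match when folding, we proceed by levels according to the number of colors above a point.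

## 10. The level-by-level construction

Let $X_n=\{x:|T(x)|\le n\}$. These sets are upward closed. Since $t(x)\in T(x)$, $X_0=\varnothing$; and $X_{|\Gamma|}=X$.

**Lemma 6.** For each $n\le|\Gamma|$ there are $Y_n\subseteq X_n$ and a map $f$ from $Y_n$ to a finite set such that:

1. (cover) for every $x\in X_n$ there is $y\in Y_n$ with $x\le y$ and $t(y)=t(x)$;
2. (witness) if $y\in Y_n$ and $yRx$, there is $y'\in Y_n$ with $yRy'$ and $t(y')=t(x)$;
3. (quotient) if $f(y)=f(y')$, then $t(y)=t(y')$ and $f[R(y)\cap Y_n]=f[R(y')\cap Y_n]$.

Cover and witness are for selecting, quotient is for folding. The proof is by induction on $n$. For $n=0$ put $Y_0=\varnothing$; all three conditions are vacuous. Let $n\ge1$, and let $Y_{n-1}$ and $f$ be given. In this section we build $Y_n$ and extend $f$ to it; Section 11 verifies the conditions.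

**Step 1: the points that cannot be delegated to the level below.** For $x\in X_n\setminus X_{n-1}$ put $D(x)=f[Y_{n-1}\cap{\uparrow}x]$, the part of the old quotient that lies above $x$. Let
$$N=\{x\in X_n\setminus X_{n-1}:\ \text{no } z\ge x \text{ with } t(z)=t(x)\text{ is in }X_{n-1}\}.$$
A point of $X_n\setminus X_{n-1}$ outside $N$ has a point of its color above it in $X_{n-1}$, so it may be deleted. We record two facts.

(i) If $x,z\in N$ and $x\le z$, then $T(z)=T(x)$. Indeed $T(z)\subseteq T(x)$, and both have exactly $n$ elements.

(ii) If $x\in N$, $z\ge x$ and $t(z)=t(x)$, then $z\in N$. Indeed $z\in X_n$ because $X_n$ is upward closed, and $z\notin X_{n-1}$ because $x\in N$. If some $u\ge z$ with $t(u)=t(z)$ were in $X_{n-1}$, then $u\ge x$ and $t(u)=t(x)$ would contradict $x\in N$.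

**Step 2: stable points.** Here we move up until the relevant data stop changing. For $x\in N$ put
$$C(x)=N\cap{\uparrow}x,\qquad K(x)=t[C(x)],\qquad P(x)=(D(x),K(x)).$$
If $x\le z$ in $N$, then $D(z)\subseteq D(x)$, $C(z)\subseteq C(x)$ and $K(z)\subseteq K(x)$. So $P$ decreases weakly, componentwise, along $\le$; and it takes finitely many values. Call $x\in N$ stable if $P(z)=P(x)$ for all $z\in C(x)$. If $x$ is stable, then every $z\in C(x)$ is stable with the same $D$ and $K$, because $C(z)\subseteq C(x)$. In particular every color of $K(x)$ occurs in $C(z)$ for every $z\in C(x)$.

(iii) Every $x\in N$ has a stable $x'\ge x$ with $t(x')=t(x)$. To see this, choose $z\in C(x)$ with $P(z)$ minimal among the values of $P$ on $C(x)$; this is possible since $x\in C(x)$ and there are finitely many values. The point $z$ may have the wrong color, so we go up once more: by (i), $t(x)\in T(x)=T(z)$, so there is $x'\ge z$ with $t(x')=t(x)$. Since $x'\ge x$, (ii) gives $x'\in N$. Any $u\in C(x')$ lies in $C(x)$ and satisfies $P(u)\le P(x')\le P(z)$. By minimality $P(u)=P(x')=P(z)$. So $x'$ is stable.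

**Step 3: final and endless points.** This is the dichotomy between keeping a cluster and folding. Call a stable $x$ final if $C(x)\subseteq\mathrm{cl}(x)$. Then $C(x)=N\cap\mathrm{cl}(x)$. Moreover every $z\in C(x)$ is final with $C(z)=C(x)$: it is stable, and $z\in\mathrm{cl}(x)$ gives ${\uparrow}z={\uparrow}x$ and $\mathrm{cl}(z)=\mathrm{cl}(x)$. Call a stable $x$ endless if no $z\in C(x)$ is final. Then all $z\in C(x)$ are endless, since they are stable and $C(z)\subseteq C(x)$. No point is both, because $x\in C(x)$.

(iv) Every stable $x$ that is not endless has a final $x'\ge x$ with $t(x')=t(x)$. Take a final $z\in C(x)$. By stability $t(x)\in K(x)=K(z)$, so some $x'\in C(z)$ has color $t(x)$. It is final, being in $C(z)$ for the final point $z$, and $x'\ge z\ge x$.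

**Step 4: the selection.** Consider the sets $F=C(x)$ with $x$ final. Two of them are equal or disjoint: if $z\in C(x)\cap C(x')$, then $C(x)=C(z)=C(x')$. In each such $F$ choose $F'\subseteq F$ containing, for each color, exactly two points of $F$ of that color if there are at least two, and otherwise all points of $F$ of that color. So $|F'|\le2|\Gamma|$. Let
$$Y_n=Y_{n-1}\cup\{\text{endless points}\}\cup\bigcup F'.$$
Then $Y_n\subseteq X_n$, and the new points all lie in $N$, hence outside $X_{n-1}$.

**Step 5: the values of $f$ on new points.** The value of $f$ at a point has to determine which values the point sees. There are finitely many isomorphism types of $\Gamma$-colored frames with at most $2|\Gamma|$ points. Fix a representative of each, and for each $F'$ fix an isomorphism $\iota$ from the colored frame $(F',R_{F'},t)$ onto its representative $H$. Put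
$$f(x)=(n,\infty,t(x),D(x),K(x))\quad\text{for endless }x,\tag{2}$$
$$f(x)=(n,H,\iota(x),D(x))\quad\text{for }x\in F'.\tag{3}$$
$D(x)$ is a subset of the finite set $f[Y_{n-1}]$ and $K(x)\subseteq\Gamma$, so the range of $f$ on $Y_n$ is finite.

## 11. Cover, witness, quotient

**Cover.** We show that deletion has left a point of the same color above each point. Let $x\in X_n$. If $x\in X_{n-1}$, use the induction hypothesis. If $x\in X_n\setminus(X_{n-1}\cup N)$, some $z\ge x$ with $t(z)=t(x)$ is in $X_{n-1}$, and the induction hypothesis for $z$ gives $y\in Y_{n-1}$ with $y\ge z\ge x$ and $t(y)=t(z)=t(x)$. If $x\in N$, then by (iii) and (iv) there is $x'\ge x$ of the same color that is endless or final. If it is endless, $x'\in Y_n$. If it is final, let $F=C(x')$. Since $x'\in F$ has color $t(x)$, the set $F'$ contains a point $y$ of this color. As $F\subseteq\mathrm{cl}(x')$, we have $y\ge x'\ge x$.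

**Witness.** We show that deletion has not destroyed the truth of any $\lozenge\chi$. This is where reflexivity and irreflexivity matter. Let $y\in Y_n$ and $yRx$. If $y\in Y_{n-1}$, then $x\in X_{n-1}$ because $X_{n-1}$ is upward closed, and the induction hypothesis applies.

Let $y\in Y_n\setminus Y_{n-1}$. Then $x\in X_n$, and by cover there is $y'\in Y_n$ with $y'\ge x$ and $t(y')=t(x)$. We have $y\le x\le y'$. If $y'\ne y$, then $yRy'$ by (1), and we are done. Let $y'=y$. If $yRy$, then $y$ itself is the witness. Suppose $y$ is not reflexive. Since $yRx$, we have $x\ne y$. From $y\le x\le y'=y$ we get $x\in\mathrm{cl}(y)$, and $t(x)=t(y)$. Since $y\in N$, (ii) gives $x\in N$, so $x\in C(y)$.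

- If $y$ is endless, so is $x$. Hence $x\in Y_n$, and $x$ itself is the witness.
- If $y$ is final, then $F=C(y)$ contains the two distinct points $x,y$ of color $t(y)$, so $F'$ contains a point $y''\ne y$ of this color. As $y''\in\mathrm{cl}(y)$, (1) gives $yRy''$, and $t(y'')=t(y)=t(x)$.

**Quotient.** We show that $f(y)$ determines the color of $y$ and the set of $f$-values that $y$ sees in $Y_n$. The color is the third entry in (2), and in (3) it is the color of $\iota(y)$ in $H$; for old points it is determined by the induction hypothesis. New values carry the tag $n$ and old values carry smaller tags, so an old point and a new point never share a value.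

Let $y\in Y_{n-1}$. It sees only points of $X_{n-1}$, and new points are outside $X_{n-1}$, so $R(y)\cap Y_n=R(y)\cap Y_{n-1}$. Hence for old points the condition is the induction hypothesis.

Let $y\in Y_n\setminus Y_{n-1}$. Since $y\notin X_{n-1}$, we have $y\notin Y_{n-1}$, so by (1) $R(y)\cap Y_{n-1}={\uparrow}y\cap Y_{n-1}$. Its $f$-image is $D(y)$. The rest of $R(y)\cap Y_n$ consists of new points above $y$, so it is contained in $N\cap{\uparrow}y=C(y)$.

- Let $y\in F'$, where $F=C(y)$. All points of $F$ are final, so none is endless, and the chosen sets for other $F$'s are disjoint from this $F$. So the new points in $C(y)$ are exactly the points of $F'$, and the rest is $R(y)\cap F'$. By stability all points of $F'$ have the same $D$. Since $\iota$ is an isomorphism onto $H$, with relation $R_H$,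
$$f[R(y)\cap Y_n]=D(y)\cup\{(n,H,h,D(y)):\iota(y)\,R_H\,h\},$$
which is determined by $f(y)=(n,H,\iota(y),D(y))$.
- Let $y$ be endless, with $D=D(y)$ and $K=K(y)$. All points of $C(y)$ are endless, hence in $Y_n$, and have the same $D$ and $K$. So the $f$-image of the rest is contained in $\{(n,\infty,\sigma,D,K):\sigma\in K\}$. We claim equality. Let $\sigma\in K$. Since $y$ is stable and not final, there is $z\in C(y)\setminus\mathrm{cl}(y)$. As $\sigma\in K=K(z)$, there is $z'\in C(z)$ of color $\sigma$. If $z'=y$, then $y\le z\le y$ would give $z\in\mathrm{cl}(y)$; so $z'\ne y$. Since $y\le z\le z'$, (1) gives $yRz'$. Also $z'\in C(y)$, so $f(z')=(n,\infty,\sigma,D,K)$. Hence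
$$f[R(y)\cap Y_n]=D\cup\{(n,\infty,\sigma,D,K):\sigma\in K\},$$
which is determined by $f(y)$.

This completes the induction and the proof of Lemma 6. $\square$

The endless case shows why such points can be folded even when they are irreflexive: leaving the cluster of $y$ upward, we find every color of $K$ again at a point different from $y$, and (1) makes $y$ see it.

## 12. The finite frame for $m=1$

**Proof of Theorem 2.** Let $Y=Y_{|\Gamma|}$, with $f$ as in Lemma 6.

**Step 1: $Y$ still refutes $\varphi$.** This uses cover and witness. By cover there is $y_0\in Y$ with $t(y_0)=t(x_0)$, which contains $\neg\varphi$. So $Y\ne\varnothing$, and $(Y,R_Y)\in\mathcal F$. Restrict the valuation to $Y$. We show by induction on $\psi\in\Sigma$ that $Y,y\models\psi$ iff $X,y\models\psi$, for all $y\in Y$. Variables and Boolean connectives are immediate. Let $\psi=\lozenge\chi$. If $Y,y\models\lozenge\chi$, some $y'\in Y$ has $yRy'$ and $Y,y'\models\chi$, so $X,y'\models\chi$ by induction, and $X,y\models\lozenge\chi$. Conversely, if $X,y\models\lozenge\chi$, there is $x$ with $yRx$ and $\chi\in t(x)$. By witness there is $y'\in Y$ with $yRy'$ and $t(y')=t(x)\ni\chi$. By induction $Y,y'\models\chi$, so $Y,y\models\lozenge\chi$.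 Hence $Y,y_0\models\neg\varphi$.

**Step 2: $Y$ folds onto a finite frame.** This uses quotient. Let $G=f[Y]$, a finite set, with $g\,R_G\,h$ iff $yRy'$ for some $y,y'\in Y$ with $f(y)=g$ and $f(y')=h$. The map $f:(Y,R_Y)\to(G,R_G)$ is surjective, and forth holds by definition. For back, let $f(y)\,R_G\,h$. Then some $\bar y\in Y$ with $f(\bar y)=f(y)$ sees a point of $Y$ with value $h$, so $h\in f[R(\bar y)\cap Y]=f[R(y)\cap Y]$ by quotient. So $y$ sees a point with value $h$, and $f$ is a p-morphism.

**Step 3: $G$ refutes $\varphi$ and validates $\mathrm{Log}(\mathcal F)$.** By quotient, points with the same $f$-value have the same color, so they agree on the variables of $\varphi$. Let a variable $p$ of $\varphi$ be true at $f(y)$ iff $p\in t(y)$, and make the other variables false. By Fact B, $G,f(y_0)\models\neg\varphi$. Again by Fact B, $G$ validates every formula valid in $(Y,R_Y)\in\mathcal F$, hence all of $\mathrm{Log}(\mathcal F)$. Since $\varphi\notin\mathrm{Log}(\mathcal F)$ was arbitrary, $\mathrm{Log}(\mathcal F)$ has the FMP. $\blacksquare$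

Let us run the construction on the two orders of Section 3.

On $(\omega,<)$ with $\neg\varphi=\lozenge\top\wedge\neg\lozenge\neg\lozenge\top$, all points have the same color $c$, so $|\Gamma|=1$. At level $1$ we have $N=\omega$, $D(x)=\varnothing$, $K(x)=\{c\}$, so all points are stable. Since $C(x)=\{y:y\ge x\}$ is not contained in $\mathrm{cl}(x)=\{x\}$, no point is final and all are endless. Nothing is deleted, and $f$ is constant: $G$ is the reflexive point.

On $(\omega,>)$, where $x\le_{\mathrm{pre}}y$ in the preorder of Section 9 means that $y$ is numerically at most $x$, take $\neg\varphi=\lozenge\top\wedge\neg\lozenge\lozenge\top$, which is true exactly at $1$. There are three colors: $c_0$ at $0$, $c_1$ at $1$, and $c_2$ at all numbers from $2$ on. So $X_1=\{0\}$, $X_2=\{0,1\}$, $X_3=\omega$. Levels $1$ and $2$ contribute the final points $0$ and $1$. At level $3$, $N=\{2,3,\dots\}$, $D(x)=\{f(0),f(1)\}$ and $K(x)=\{c_2\}$ for all $x\in N$, so all these points are stable. Here $C(x)=\{2,\dots,x\}$ and $\mathrm{cl}(x)=\{x\}$, so only $2$ is final, and no point is endless since $2\in C(x)$ always. All numbers above $2$ are deleted, $Y=\{0,1,2\}$, the map $f$ is injective, and $G$ is a copy of the finite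 subframe $\{0,1,2\}$ of $(\omega,>)$.
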